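# Edge counts of minimally $\mathcal R_d$-connected graphs

## 1. A first guess: minimally connected means circuit

Fix an integer $d\ge 1$. All graphs are finite and simple. For a graph $G=(V,E)$ and a map $p:V\to\mathbb R^d$, the **rigidity matrix** of $(G,p)$ has one row for each edge $uv$. This row carries the entries of $p(u)-p(v)$ in the $d$ columns of $u$, the entries of $p(v)-p(u)$ in the $d$ columns of $v$, and zeros elsewhere. Take $p$ *generic*, that is, with coordinates algebraically independent over $\mathbb Q$. The **rigidity matroid** $\mathcal R_d(G)$ is the matroid on $E$ in which a set of edges is independent if and only if its rows are linearly independent.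

A matroid is **connected** if every two of its elements lie in a common circuit. The graph $G$ is **$\mathcal R_d$-connected** if $\mathcal R_d(G)$ is connected, and **minimally $\mathcal R_d$-connected** if in addition $G-e$ is not $\mathcal R_d$-connected for every $e\in E$. We always assume at least two edges.

How many edges can a minimally $\mathcal R_d$-connected graph on $|V|$ vertices have? The cheapest way to be connected is to be a single circuit. A circuit has one more element than its rank, and for $|V|\ge d$ the rank of $\mathcal R_d(G)$ is at most $d|V|-\binom{d+1}2$. So the first guess is that minimally connected graphs are just circuits, and that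

$$|E|\le d|V|-\binom{d+1}{2}+1. \tag{1}$$

Test this for $d=1$. The row of $uv$ is $p(u)-p(v)$ times the signed incidence vector of $uv$, so $\mathcal R_1(G)$ is the cycle matroid. "$\mathcal R_1$-connected" means that every two edges lie on a common cycle. For example, two triangles sharing one vertex are not $\mathcal R_1$-connected, since no cycle uses edges of both. The guess (1) now reads $|E|\le |V|$.

With three vertices the only example is $K_3$. With four non-isolated vertices the $\mathcal R_1$-connected graphs are $C_4$, $K_4$ minus an edge, and $K_4$. The second becomes $C_4$ when its chord is deleted, the third becomes the second when any edge is deleted, so only $C_4$ is minimal, and (1) holds. With five vertices, look at $K_{2,3}$. Any two of its edges lie on a common 4-cycle, and deleting any edge leaves a vertex of degree one, whose edge is on no cycle. So $K_{2,3}$ is minimally $\mathcal R_1$-connected with $6>5$ edges. The guess is wrong already for $d=1$.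

What should replace it? The question, from Clay, Jordán and Tóth, "Minimally rigid tensegrity frameworks", arXiv:2410.07452 (2024), is to prove or disprove that every minimally $\mathcal R_d$-connected graph satisfies

$$|E|\le (d+1)|V|-\binom{d+2}{2},\qquad\text{with equality if and only if } G=K_{d+2}. \tag{2}$$

The cases $d=1,2$ are known. We shall prove (2) for every $d\ge1$. Throughout, put $D=d+1\ge 2$.

## 2. Ranks, stresses, motions, separations

Write $r_k$ and $\mathrm{cl}_k$ for rank and closure in $\mathcal R_k$ of the complete graph on $V$. We use the following standard facts.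

**(F1)** The matroid $\mathcal R_k$ may be computed with indeterminate coordinates, because ranks are decided by minors and these are integer polynomials in the coordinates. For the same reason the rank at *any* configuration is at most the generic rank.

**(F2)** For $|V|=n\ge k$ we have $r_k(G)\le kn-\binom{k+1}2=r_k(K_n)$. The graph $G$ is **$k$-rigid** if equality holds, and **$k$-isostatic** if moreover it is $\mathcal R_k$-independent. Example: $K_{k+1}$ is $k$-isostatic, as $\binom{k+1}{2}=k(k+1)-\binom{k+1}2$.

**(F3)** At most $k$ generic edge vectors at a vertex are linearly independent. Hence in an $\mathcal R_k$-circuit every vertex has degree at least $k+1$. So it has at least $k+2$ vertices and at least $\binom{k+2}2\ge3$ edges. In particular there are no loops.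

**(F4)** $K_{k+2}$ is an $\mathcal R_k$-circuit. Its number of edges is $r_k(K_{k+2})+1$, so it contains exactly one circuit; that circuit is invariant under all automorphisms, which act transitively on edges, so it is everything.

**(F5)** A **stress** of $(G,q)$ is a linear dependency of the rows: numbers $\omega_{ab}$ with $\sum_{b:ab\in E}\omega_{ab}(q_a-q_b)=0$ for each $a\in V$. Example: three points $0,1,2$ on a line with edges $01,12,02$ have the stress $\omega_{01}=\omega_{12}=2$, $\omega_{02}=-1$ (at the point $0$: $2(0-1)-(0-2)=0$; at $1$: $2(1-0)+2(1-2)=0$; at $2$ by symmetry).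

**(F6)** An **infinitesimal motion** of $(G,p)$ is $z:V\to\mathbb R^k$ with $(z_a-z_b)\cdot(p_a-p_b)=0$ for all $ab\in E$. The motions form the kernel of the rigidity matrix, of dimension $kn-\operatorname{rank}$. A motion is **trivial** if $z_v=Ap_v+b$ with $A$ skew. If $p$ affinely spans $\mathbb R^k$, the trivial motions form a space of dimension $\binom{k+1}2$.

From matroid theory we use four facts. A **separation** of $M$ is a partition $(A,B)$ of its ground set into nonempty parts with $r(A)+r(B)=r(M)$. Example: in the cycle matroid of two triangles sharing a vertex, the two triangles form a separation, $2+2=4$.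

**(M1)** $M$ is disconnected if and only if it has a separation.

**(M2)** If $(A,B)$ is a separation of $M$ and $M|X$ is connected, then $X\subseteq A$ or $X\subseteq B$.

**(M3)** If $M|X$ and $M|Y$ are connected and $X\cap Y\ne\emptyset$, then $M|(X\cup Y)$ is connected. (By (M2), both $X$ and $Y$ would lie in the same part of a separation.)

**(M4)** A coloop is an element in no circuit; the coloops form an independent set. A connected matroid with at least two elements has no loop and no coloop, so deleting an element does not lower its rank.

An independent set with at least two elements is not connected. By (F3) every $\mathcal R_d$-circuit therefore is minimally $\mathcal R_d$-connected: deleting an edge leaves an independent set with at least two elements.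

## 3. Tests in every dimension: $K_{d+2}$, $K_{d+3}$ minus two edges, $K_{d+1,m}$

An $\mathcal R_d$-connected graph with at least two edges contains an $\mathcal R_d$-circuit, so $|V|\ge d+2$. If $|V|=d+2$, the circuit has minimum degree $d+1$, so $G=K_{d+2}$. It has $\binom{d+2}2$ edges, and this is the value of both right-hand sides (1) and (2) at $|V|=d+2$.

For $|V|=d+3$ there is the following example; (1) still survives it, with equality.

**Lemma 1.** $J=K_{d+3}-\{a_1a_2,a_3a_4\}$ (two disjoint edges removed) is an $\mathcal R_d$-circuit.

*Proof.* Let $n=d+3\ge4$. We have $|E(J)|=\binom{d+3}2-2=\frac{d^2+5d}2+1=r_d(K_n)+1$, so $J$ is dependent. It suffices to find one configuration at which the stress space of $J$ is spanned by a nowhere-zero stress: then every $J-f$ is independent at that configuration, hence generically by (F1).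

Take vectors in $\mathbb R^2$:
$$N_{a_3}=(2,1),\quad N_{a_4}=(-1,2),\quad N_i=(1,1)\text{ for the other } d-1 \text{ vertices},\quad N_{a_1}=(-d,0),\quad N_{a_2}=(0,-(d+2)).$$
Their sum is $(1,3)+(d-1)(1,1)-(d,d+2)=0$. The pairs $a_1a_2$ and $a_3a_4$ are orthogonal, and no other pair is: no vector other than $N_{a_1},N_{a_2}$ lies on an axis, and $(1,1)\cdot(2,1)=3$, $(1,1)\cdot(-1,2)=1$, $(1,1)\cdot(1,1)=2$.

Let $N$ be the $n\times2$ matrix with rows $N_i$. It has rank 2, so $\ker N^T\subset\mathbb R^n$ has dimension $d+1$, and it contains $\mathbf 1$. Take a basis $\mathbf 1,x_1,\dots,x_d$ and the configuration whose coordinate vectors are $x_1,\dots,x_d$. A stress $\omega$ of $K_n$ at this configuration is the same as a symmetric $n\times n$ matrix $\Omega$ with off-diagonal entries $\Omega_{ij}=-\omega_{ij}$ and $\Omega\mathbf 1=\Omega x_1=\dots=\Omega x_d=0$. So $\ker N^T\subseteq\ker\Omega$. With $P=N(N^TN)^{-1}N^T$, the orthogonal projection onto the column space of $N$, this gives $\Omega=P\Omega P=NMN^T$ for a symmetric $2\times 2$ matrix $M$, which is determined by $\Omega$. Conversely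 every such $M$ gives a stress.

A stress of $J$ has $\Omega_{a_1a_2}=\Omega_{a_3a_4}=0$. The first says $d(d+2)M_{12}=0$, so $M=\mathrm{diag}(m_1,m_2)$. The second says $-2m_1+2m_2=0$. So $M=mI$, and the stress space of $J$ is spanned by $\omega_{ij}=-N_i\cdot N_j$, which is nonzero on every edge of $J$. $\square$

Next, the analogue of $K_{2,3}$. Put $q=\binom{d+1}2$.

**Lemma 2.** $K_{d+1,q+1}$ is an $\mathcal R_d$-circuit. For $m\ge q+1$ the graph $K_{d+1,m}$ is minimally $\mathcal R_d$-connected.

*Proof.* Let the classes be $A=\{a_0,\dots,a_d\}$ and $\{b_1,\dots,b_m\}$ with $m\ge q+1$, at generic positions in $\mathbb R^d$. Write $b_j=\sum_i\beta_{ji}a_i$ with $\sum_i\beta_{ji}=1$ (barycentric coordinates); all $\beta_{ji}\neq0$.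

**Equilibrium at $b_j$.** The condition is $\theta_jb_j=\sum_i\omega_{a_ib_j}a_i$ with $\theta_j=\sum_i\omega_{a_ib_j}$. If $\theta_j\ne0$, uniqueness of barycentric coordinates gives $\omega_{a_ib_j}=\theta_j\beta_{ji}$. If $\theta_j=0$, affine independence of $A$ gives $\omega_{a_ib_j}=0$. So in all cases $\omega_{a_ib_j}=\theta_j\beta_{ji}$, and every such choice is in equilibrium at $b_j$.

**Equilibrium at $a_i$.** In homogeneous coordinates $\hat x=(x,1)$ the condition is $\sum_j\theta_j\beta_{ji}(\hat b_j-\hat a_i)=0$, where $\hat b_j=\sum_k\beta_{jk}\hat a_k$. The $\hat a_k$ are linearly independent. For $k\ne i$ the coefficient of $\hat a_k$ is $\sum_j\theta_j\beta_{ji}\beta_{jk}$. The coefficient of $\hat a_i$ is $\sum_j\theta_j\beta_{ji}(\beta_{ji}-1)$, which is minus the sum of the others. So stresses correspond to linear dependencies $\theta$ of the vectors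
$$\varphi_j=(\beta_{ji}\beta_{jk})_{0\le i<k\le d}\in\mathbb R^q .$$

**Any $q$ of the $\varphi_j$ are independent.** The functions $\beta_i\beta_k$ ($i<k$) are linearly independent on $\{\sum\beta_i=1\}$: a quadratic form vanishing there vanishes, by homogeneity, wherever $\sum\beta_i\neq0$, hence identically. So there are $q$ points at which the $q\times q$ evaluation matrix is nonsingular. Its determinant is a rational function of the positions with rational coefficients, not identically zero, hence nonzero at generic positions.

So for each set $Q$ of $q+1$ of the $b_j$, the dependencies of $\{\varphi_j:b_j\in Q\}$ form a line spanned by a vector with all entries nonzero. The subgraph on $A\cup Q$ thus has stress space spanned by a nowhere-zero stress, i.e. it is an $\mathcal R_d$-circuit. As $q+1\ge2$, any two edges of $K_{d+1,m}$ lie in such a circuit, so $K_{d+1,m}$ is $\mathcal R_d$-connected. Deleting $a_ib_j$ leaves $b_j$ with degree $d\ge1$; by (F3) its edges are then coloops, so the rest is not connected. $\square$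

With $n=m+d+1$, the number of edges $(d+1)m$ exceeds the right-hand side of (1) by $m-q-1$. So (1) fails for every $d$, from $m=q+2$ on. Along this family the slope in $n$ is $d+1$, not $d$.

## 4. Independence one dimension higher: the theorems

Two observations suggest what to prove. The right-hand side of (2) is $D|V|-\binom{D+1}2=r_{d+1}(K_{|V|})$. And $K_{d+1,m}$ is $\mathcal R_{d+1}$-independent: each $b_j$ has degree $d+1<d+2$, so by (F3) no $\mathcal R_{d+1}$-circuit uses an edge at any $b_j$, and there are no other edges. So one tries to show that minimally $\mathcal R_d$-connected graphs contain no $\mathcal R_{d+1}$-circuit.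

**Theorem 3.** If $C$ is an $\mathcal R_{d+1}$-circuit and $e\in C$, then $C-e$ is $\mathcal R_d$-connected.

**Theorem 4.** Let $G$ be $\mathcal R_d$-connected with at least two edges. Every edge $e$ for which $G-e$ is not $\mathcal R_d$-connected lies in no $\mathcal R_{d+1}$-circuit of $G$. So there are at most $(d+1)|V|-\binom{d+2}2$ such edges. In particular a minimally $\mathcal R_d$-connected graph is $\mathcal R_{d+1}$-independent and $|E|\le(d+1)|V|-\binom{d+2}2$.

**Theorem 5.** If $G$ is minimally $\mathcal R_d$-connected with at least two edges, equality holds in Theorem 4 if and only if $G=K_{d+2}$. Hence $|E|\le(d+1)|V|-\binom{d+2}2-1$ if $|V|\ge d+3$.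

**Theorem 6.** (a) For $|V|=d+3$ the bound $(d+1)|V|-\binom{d+2}2-1$ is attained. (b) For every $n\ge\binom{d+2}2+1$ the graph $K_{d+1,n-d-1}$ is minimally $\mathcal R_d$-connected with $(d+1)n-(d+1)^2$ edges. So the coefficient $d+1$ is best possible.

Theorems 4 and 5 say that (2) is true for every $d\ge1$. Theorem 6 is already proved. For (a), the graph of Lemma 1 is a circuit, hence minimally $\mathcal R_d$-connected, and it has $\binom{d+3}2-2=(d+1)(d+3)-\binom{d+2}2-1$ edges. For (b), apply Lemma 2 with $m=n-d-1$. The condition $m\ge q+1$ reads $n\ge\binom{d+1}2+d+2=\binom{d+2}2+1$.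

Test Theorem 3 on $C=K_{d+3}$, an $\mathcal R_{d+1}$-circuit by (F4), and $e=a_1a_2$. For $d=1$, $K_4-e$ is 2-connected. For $d\ge2$ there are $\binom{d+1}2\ge3$ edges disjoint from $e$. Given two edges $g,h$ of $C-e$, choose $f\ne g,h$ among these; by Lemma 1, $C-e-f$ is an $\mathcal R_d$-circuit containing $g$ and $h$.

## 5. Ears of length two and the bound $2r+2-\binom{d+2}2$

The sensible first approach to (2) uses only that $\mathcal R_d(G)$ is a matroid: build it from a circuit by adding ears. Two lemmas are needed, and both will return later.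

**Lemma 7.** Let $M$ be a connected matroid on $E$, let $e\in E$, and let $\emptyset\ne A\subseteq E-e$ be such that $M|A$ is connected and $e\in\mathrm{cl}(A)$. Then $M\setminus e$ is connected.

*Proof.* Otherwise $M\setminus e$ has a separation $(P,Q)$, and by (M2) we may assume $A\subseteq P$. Then $e\in\mathrm{cl}(P)$, so $r(P+e)+r(Q)=r(P)+r(Q)=r(E-e)=r(E)$. So $(P+e,Q)$ is a separation of $M$, a contradiction. $\square$

**Lemma 8.** Let $M$ be connected on $E$ and let $\emptyset\neq A\subsetneq E$ with $M|A$ connected. Among the circuits meeting both $A$ and $E\setminus A$ choose $C$ with $L=C\setminus A$ as small as possible. Then $M|(A\cup L)$ is connected, $r(A\cup Z)=r(A)+|Z|$ for every proper subset $Z\subsetneq L$, and $r(A\cup L)=r(A)+|L|-1$.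

*Proof.* Such circuits exist because $M$ is connected. By (M3), $A\cup C=A\cup L$ is connected. If $r(A\cup Z)<r(A)+|Z|$, take a basis $B$ of $A$. The set $B\cup Z$ is dependent and contains a circuit $C'$, which is not inside $B$. It meets $A$, since otherwise $C'\subseteq Z\subsetneq C$. So $C'$ meets both $A$ and $E\setminus A$ with $|C'\setminus A|\le|Z|<|L|$, contradicting the choice of $C$. Finally, with $Z=L-f$, the element $f$ is in the closure of $C-f\subseteq A\cup Z$, so $r(A\cup L)=r(A\cup Z)=r(A)+|L|-1$. $\square$

Now let $M=\mathcal R_d(G)$ with $G$ minimally $\mathcal R_d$-connected and $r=r_d(G)$. Start with a circuit $A_1$, and add ears $L_1,L_2,\dots,L_s$ by Lemma 8 until everything is used. If some ear were a single element $e$, added to $A$, then $e\in\mathrm{cl}(A)$ and Lemma 7 would make $M\setminus e$ connected. So every ear has at least two elements and raises the rank by $|L_i|-1\ge1$. Hence $s\le r-(|A_1|-1)$, and since each ear raises $|\cdot|-r(\cdot)$ by exactly one,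
$$|E|=r+1+s\le 2r+2-|A_1|\le 2\Big(d|V|-\binom{d+1}2\Big)+2-\binom{d+2}2 .$$

For $d=1$ this is $2|V|-3$, exactly the inequality in (2). For $d\ge2$ the slope is $2d>d+1$, and the argument stops. The exact point is the ear length: minimality gave only $|L_i|\ge2$. Ears of length at least $d+1$ would give slope $d+1$, but matroid axioms alone cannot improve $2r+2-|A_1|$: the cycle matroid of $K_{2,m}$, $m\ge2$, is minimally connected with $r=m+1$, all circuits of size 4, and $|E|=2m=2r+2-4$. Something about rigidity has to enter.

Lemma 7 tells us where. An edge $e$ can be deleted as soon as it lies in the closure of a connected set avoiding it. Theorem 3 supplies such sets: $C-e$, for every $\mathcal R_{d+1}$-circuit $C\ni e$.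

## 6. Removing an edge from an $\mathcal R_{d+1}$-circuit

The obvious attempt at Theorem 3 is this. Let $\omega$ be the stress of $C$ in dimension $D$, and suppose $\mathcal R_d(C-e)$ has a separation $(E_1,E_2)$. Drop one coordinate. The $d$-dimensional rows still satisfy $-r_e=\sum_{E_1}\omega_fr_f+\sum_{E_2}\omega_fr_f$. But a single such projection contains no contradiction. For $d=1$, take a path with edges $um$, $mv$ and $e=uv$: the path is separated into its two edges, and $r_e$ is still a combination of one row from each part.

What helps is that *all* $D$ projections come from the same stress $\omega$. In each projection the contribution of $E_1$ is determined by the separation, and hence depends only on the coordinates that were kept. So the $i$-th component of the force exerted by $E_1$ cannot see the $j$-th coordinates, for every $j\neq i$. The symmetries of stresses (linear and projective changes of coordinates) then determine that force almost completely.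

**Setting.** Let $V=V(C)$ and $e=uv$. Let $x_{i,w}$ ($1\le i\le D$, $w\in V$) be indeterminates, $K=\mathbb Q(x_{i,w})$, and $x_i=(x_{i,w})_{w\in V}\in K^V$. As $C$ is an $\mathcal R_D$-circuit, there is a unique $\omega\in K^C$ with $\omega_e=1$ and
$$\sum_{b:\,ab\in C}\omega_{ab}(x_{i,a}-x_{i,b})=0\qquad(a\in V,\ 1\le i\le D), \tag{3}$$
and all $\omega_f\ne0$. If $\sigma$ is an automorphism of $K$ over $\mathbb Q$, then $\sigma(\omega)$ is the unique solution, normalized by $\omega_e=1$, of the system (3) with $x$ replaced by $\sigma(x)$. This uniqueness will be used four times.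

Suppose $\mathcal R_d(C-e)$ has a separation $(E_1,E_2)$. Let $S$ be the symmetric $V\times V$ matrix over $K$ given by
$$(Sx)_a=\sum_{b:\,ab\in E_1}\omega_{ab}(x_a-x_b).$$
So $Sx_i$ is the $i$-th component of the $E_1$-force.

**Step 1: $Sx_i$ depends only on $x_i$, by one rule for all $i$.** Let $I\subset\{1,\dots,D\}$ with $|I|=d$, let $K_I=\mathbb Q(x_{i,w}:i\in I)$, and let $r^I_f$ be the row of $f$ in the $d$-dimensional rigidity matrix with coordinates $x_i$, $i\in I$. By (3),
$$-r^I_e=\sum_{f\in E_1}\omega_fr^I_f+\sum_{f\in E_2}\omega_fr^I_f .$$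
All these rows have entries in $K_I$. A linear system over $K_I$ that is solvable over $K$ is solvable over $K_I$. So $-r^I_e=\alpha_1+\alpha_2$ with $\alpha_j$ in the $K_I$-span of $\{r^I_f:f\in E_j\}$. The $K$-spans of $\{r_f^I:f\in E_1\}$ and $\{r_f^I:f\in E_2\}$ have dimensions $r_d(E_1)$ and $r_d(E_2)$, and these add up to $r_d(C-e)$, the dimension of their sum. So they meet only in $0$. The vector $\alpha_1-\sum_{E_1}\omega_fr_f^I=\sum_{E_2}\omega_fr_f^I-\alpha_2$ lies in both, so $\alpha_1=\sum_{E_1}\omega_fr^I_f$. The entries of the right side in the column of $(a,i)$ are $(Sx_i)_a$. Hence $Sx_i\in K_I^V$ for all $i\in I$.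

For $j\ne i$ take $I=\{1,\dots,D\}\setminus\{j\}$. Then $\partial(Sx_i)/\partial x_{j,w}=0$ for all $j\ne i$ and all $w$. In characteristic $0$, a rational function whose derivative in a variable vanishes does not involve that variable (if $P/Q$ is in lowest terms and $P'Q=PQ'$, then $Q\mid Q'$, so $Q'=0$ and $P'=0$). So $Sx_i\in\mathbb Q(x_i)^V$.

Write $Sx_1=g(x_1)$ with $g\in\mathbb Q(t_w:w\in V)^V$. The automorphism exchanging $x_1$ and $x_i$ only permutes the equations (3), so by uniqueness it fixes $\omega$ and hence $S$. Applying it to $Sx_1=g(x_1)$ gives $Sx_i=g(x_i)$ for all $i$.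

**Step 2: $g$ is linear with a symmetric matrix.** Let $\tau$ be the automorphism $x_1\mapsto x_1+x_2$, $x_i\mapsto x_i$ for $i\ge2$; here $D\ge2$ is used. By linearity $\omega$ satisfies (3) with $x$ replaced by $\tau(x)$, so $\tau(\omega)=\omega$, and
$$g(x_1+x_2)=\tau(Sx_1)=S(x_1+x_2)=g(x_1)+g(x_2).$$
Differentiate with respect to $x_{1,w}$ and then $x_{2,w'}$. The result is that the second partial derivative of $g$ in $t_w,t_{w'}$, evaluated at $x_1+x_2$, is zero. The entries of $x_1+x_2$ are algebraically independent, so all second partial derivatives of $g$ vanish. Hence $g(t)=Bt+c$ with $B,c$ rational, and additivity gives $c=0$. Since $S$ is symmetric, $x_2^TSx_1=x_1^TSx_2$, i.e. $x_2^TBx_1=x_1^TBx_2$, and so $B=B^T$.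

**Step 3: projective invariance leaves one possibility for $B$.** Put $s=x_2$, and let $\pi$ be the endomorphism of $K$ with $x_{2,w}\mapsto1/s_w$ and $x_{i,w}\mapsto x_{i,w}/s_w$ for $i\ne2$. Applying it twice gives $s_w\mapsto s_w$ and $x_{i,w}\mapsto (x_{i,w}/s_w)/(1/s_w)=x_{i,w}$, so $\pi$ is an automorphism (the images generate $K$, so they are algebraically independent and $\pi$ is well defined). The claim is
$$\pi(\omega_{ab})=\frac{s_as_b}{s_us_v}\,\omega_{ab}. \tag{4}$$
The right side equals $1$ on $e$. By uniqueness it is enough that it satisfies the transformed system, and the constant factor $1/(s_us_v)$ may be dropped. For the coordinate $2$,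
$$\sum_b\omega_{ab}s_as_b\Big(\frac1{s_a}-\frac1{s_b}\Big)=\sum_b\omega_{ab}(s_b-s_a)=0 .$$
For $i\neq2$, writing $x=x_i$,
$$\sum_b\omega_{ab}s_as_b\Big(\frac{x_a}{s_a}-\frac{x_b}{s_b}\Big)=\sum_b\omega_{ab}\big[(s_b-s_a)x_a+s_a(x_a-x_b)\big]=0 .$$
This proves (4). The same formula can be checked by hand in the smallest one-dimensional case, the triangle $u,v,w$ on a line with coordinate $s$ and $\omega_{uv}=1$. Equilibrium at $u$ gives $\omega_{uw}=\frac{s_v-s_u}{s_u-s_w}$, and replacing $s$ by $1/s$ multiplies it by $\frac{s_w}{s_v}=\frac{s_us_w}{s_us_v}$.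

Now apply $\pi$ to $Sx_2=Bs$, writing $1/s=(1/s_w)_w$. For every $a\in V$,
$$\Big(B\frac1s\Big)_a=\sum_{b:\,ab\in E_1}\frac{s_as_b}{s_us_v}\omega_{ab}\Big(\frac1{s_a}-\frac1{s_b}\Big)=-\frac{(Sx_2)_a}{s_us_v}=-\frac{(Bs)_a}{s_us_v},$$
that is,
$$\sum_bB_{ab}\frac{s_us_v}{s_b}=-\sum_bB_{ab}s_b . \tag{5}$$
Compare Laurent monomials. The left side contains $s_v$ (from $b=u$), $s_u$ (from $b=v$), and $s_us_v/s_b$ for the other $b$. For $b\notin\{u,v\}$ the monomial $s_b$ does not occur on the left, so $B_{ab}=0$. The coefficient of $s_u$ gives $B_{av}=-B_{au}$. By symmetry of $B$, also $B_{ab}=0$ whenever $a\notin\{u,v\}$. With $c=B_{uu}$ we get $B_{uv}=B_{vu}=-c$ and $B_{vv}=-B_{vu}=c$. So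
$$B=c\,(\mathbf e_u-\mathbf e_v)(\mathbf e_u-\mathbf e_v)^T,\qquad c\in\mathbb Q .$$

**Step 4: the contradiction.** We have $Sx_i=Bx_i$ for all $i$. The right side has entries $c(x_{i,u}-x_{i,v})$ at $u$, the negative of this at $v$, and $0$ elsewhere. So in the $D$-dimensional rigidity matrix
$$\sum_{f\in E_1}\omega_fr_f=c\,r_e .$$
This is a dependency with nonzero coefficients on $E_1\neq\emptyset$, supported in $E_1\cup\{e\}$, which is a proper subset of $C$ because $E_2\ne\emptyset$. This contradicts that $C$ is an $\mathcal R_D$-circuit, and Theorem 3 is proved. $\blacksquare$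

## 7. From $\mathcal R_{d+1}$-circuits to the edge bound

*Proof of Theorem 4.* Let $G$ be $\mathcal R_d$-connected with at least two edges, let $C\subseteq G$ be an $\mathcal R_D$-circuit, and let $e\in C$.

**Step 1: $G-e$ is $\mathcal R_d$-connected.** Deleting one coordinate from the dependency (3), in which $\omega_e\neq0$, gives $e\in\mathrm{cl}_d(C-e)$. By Theorem 3, $C-e$ is $\mathcal R_d$-connected. Lemma 7 with $A=C-e$ applies.

**Step 2: counting.** By Step 1, the edges $e$ with $G-e$ not $\mathcal R_d$-connected lie in no $\mathcal R_D$-circuit of $G$. They are coloops of $\mathcal R_D(G)$, so they form an $\mathcal R_D$-independent set. Since $G$ contains an $\mathcal R_d$-circuit, $|V|\ge d+2>D$, and (F2) with $k=D$ bounds the size of this set by $D|V|-\binom{D+1}2$. If $G$ is minimally $\mathcal R_d$-connected, all edges are of this kind, so $E$ itself is $\mathcal R_D$-independent. $\blacksquare$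

## 8. Equality and isostatic graphs

First, $K_{d+2}$ is an $\mathcal R_d$-circuit, hence minimally $\mathcal R_d$-connected, and $\binom{d+2}2=(d+1)(d+2)-\binom{d+2}2$, so equality holds for it. Conversely let $G$ be minimally $\mathcal R_d$-connected with equality. By Theorem 4, $G$ is $\mathcal R_D$-independent with $D|V|-\binom{D+1}2$ edges, i.e. $D$-isostatic, and $|V|\ge D+1$. If $|V|=D+1$, then $|E|=\binom{D+1}2$ and $G=K_{d+2}$. So Theorem 5 follows if no $D$-isostatic graph on at least $D+2$ vertices is minimally $\mathcal R_d$-connected:

**Theorem 9.** Let $G$ be $D$-isostatic on $n\ge D+2$ vertices. Then $G-e$ is $\mathcal R_d$-connected for some $e\in E(G)$.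

Theorem 4 cannot help directly, since $G$ has no $\mathcal R_D$-circuit at all. But *adding* any edge creates one. This, with a projection lemma, gives $d$-rigidity and $\mathcal R_d$-connectedness of $G$ itself.

**Lemma 10.** Let $p:V\to\mathbb R^D$ affinely span $\mathbb R^D$, let $H$ be a graph on $V$, let $c\in\mathbb R^D\setminus0$, and let $\pi_c$ be orthogonal projection to $c^\perp\cong\mathbb R^d$. A nontrivial infinitesimal motion $z$ of $(H,\pi_cp)$ in $c^\perp$, viewed as a map $V\to\mathbb R^D$, is a nontrivial infinitesimal motion of $(H,p)$ with $c\cdot z_v=0$ for all $v$. In particular a $D$-rigid graph on at least $D+1$ vertices is $d$-rigid.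

*Proof.* For $h=ab\in E(H)$ write $z_h=z_a-z_b$ and $p_h=p_a-p_b$. As $z_h\in c^\perp$, we have $z_h\cdot p_h=z_h\cdot\pi_cp_h=0$. Suppose $z_v=Ap_v+b$ with $A$ skew. Then $c^TAp_v+c\cdot b=0$ for all $v$, and since $p$ affinely spans, $c^TA=0$ and $c\cdot b=0$. By skewness $Ac=0$. So $z_v=A\pi_cp_v+b$, where $A$ maps $c^\perp$ to itself and $b\in c^\perp$. So $z$ is trivial in $c^\perp$, a contradiction.

For the last statement take $p$ generic and $c$ a coordinate direction, so that $\pi_cp$ is generic in $\mathbb R^d$. If $H$ were not $d$-rigid, $(H,\pi_cp)$ would have a nontrivial motion by (F6), and so would $(H,p)$. $\square$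

**Lemma 11.** A $D$-isostatic graph $G$ on $n\ge D+2$ vertices is $\mathcal R_d$-connected.

*Proof.* Suppose $(E_1,E_2)$ is a separation of $\mathcal R_d(G)$, and let $F_i=\mathrm{cl}_D(E_i)$ in $K_n$. For a non-edge $ab$, since $G$ is $D$-rigid, $G+ab$ contains an $\mathcal R_D$-circuit $C\ni ab$. By Theorem 3, $C-ab$ is $\mathcal R_d$-connected, so it lies in $E_1$ or in $E_2$, and $ab\in F_1\cup F_2$. Thus $F_1\cup F_2=E(K_n)$. By independence $r_D(F_1)+r_D(F_2)=|E_1|+|E_2|=r_D(K_n)$. Submodularity, $r_D(F_1\cup F_2)+r_D(F_1\cap F_2)\le r_D(F_1)+r_D(F_2)$, gives $r_D(F_1\cap F_2)=0$, so $F_1\cap F_2=\emptyset$ as there are no loops. So $(F_1,F_2)$ is a separation of $\mathcal R_D(K_n)$. But any two edges of $K_n$ lie in a common $K_{D+2}$ (as $n\ge D+2\ge4$), which is an $\mathcal R_D$-circuit, a contradiction. $\square$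

### 8.1 Induction on a vertex of degree $D$, and where it stalls

We prove Theorem 9 by induction on $n$.

**Base $n=D+2$.** Here $|E|=D(D+2)-\binom{D+1}2=\binom{D+2}2-1$, so $G=K_{d+3}-a_1a_2$. Deleting an edge disjoint from $a_1a_2$ gives an $\mathcal R_d$-circuit by Lemma 1.

**Inductive step when some vertex $v$ has degree $D$ and $n\ge D+3$.** The graph $G-v$ is $\mathcal R_D$-independent with $D(n-1)-\binom{D+1}2$ edges, hence $D$-isostatic on $n-1\ge D+2$ vertices. By induction $G-v-e$ is $\mathcal R_d$-connected for some edge $e$ of $G-v$. By Lemmas 10 and 11, $G-v$ is $d$-rigid and $\mathcal R_d$-connected, so by (M4) $e$ is not a coloop and $G-v-e$ is $d$-rigid. By (F2), the $d+1$ edges at $v$ raise the $\mathcal R_d$-rank of $G-v-e$ by at most $d$. So some $\mathcal R_d$-circuit of $G-e$ uses an edge at $v$. Since degrees in circuits are at least $d+1$, it uses all $d+1$ edges at $v$. A star is independent by (F3), so the circuit also contains an edge of $G-v-e$. By (M3), $G-e$ is $\mathcal R_d$-connected.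

This need not settle everything. For $D=2$, $K_{3,3}$ has no vertex of degree 2. It is $2$-isostatic: it is a proper subgraph of the $\mathcal R_2$-circuit $K_{3,4}$ (Lemma 2 with $d=2$), hence independent, and it has $9=2\cdot6-3$ edges.

So let $n\ge D+3$ and suppose no vertex has degree $D$. In a $D$-rigid graph on $n\ge D+1$ vertices each degree is at least $D$, since $G-v$ has rank at most $D(n-1)-\binom{D+1}2$. Hence $G$ has minimum degree at least $D+1$. From here on we argue by contradiction:

$$\text{assume that } G-e \text{ is not } \mathcal R_d\text{-connected, for every } e\in E(G). \tag{6}$$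

### 8.2 Two edges whose removal lowers the rank

The purpose of the next lemma is to turn (6) into a statement about motions.

**Lemma 12.** If $M$ is a connected matroid on $E$, $|E|\ge2$, and $M\setminus e$ is disconnected for all $e\in E$, then there are distinct $e,f$ with $r(E-\{e,f\})\le r(E)-1$.

*Proof.* If $E$ is a circuit, then $r(E)=|E|-1$ and any $e,f$ work. Otherwise there is a circuit, which is a proper subset with at least two elements (no loops, by (M4)). So there is a maximal proper subset $A\subsetneq E$ with $|A|\ge2$ and $M|A$ connected. Take $L$ as in Lemma 8. By maximality $A\cup L=E$. If $|L|=1$, $L=\{e\}$, then $M\setminus e=M|A$ is connected, contrary to hypothesis. So $|L|\ge2$, and $r(E)=r(A)+|L|-1$. For distinct $e,f\in L$ we get $r(E-\{e,f\})\le r(A)+|L|-2=r(E)-1$. $\square$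

By Lemmas 11 and 12 and (6) there are edges $e,f$ with $r_d(H)\le r_d(G)-1$, where $H=G-e-f$. Let $p:V\to\mathbb R^D$ be generic, and let $\bar M$ be the space of infinitesimal motions of $(H,p)$ modulo trivial ones. As $G$ is $D$-isostatic, removing two edges gives $\dim\bar M=2$. On the other hand, for *every* $c\ne0$, whether or not $\pi_cp$ is generic, (F1) gives $\operatorname{rank}R(H,\pi_cp)\le r_d(H)<dn-\binom{d+1}2$, where $R(H,\pi_cp)$ is the rigidity matrix in $c^\perp$. So $(H,\pi_cp)$ has a nontrivial motion, and Lemma 10 yields:

$$\text{for every } c\in\mathbb R^D\setminus0 \text{ there is a nontrivial motion } z_c \text{ of } (H,p) \text{ with } c\cdot z_c\equiv0. \tag{7}$$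

A two-dimensional space $\bar M$ must serve all directions $c$. We show that this is impossible.

### 8.3 The maps $\mu_z$ and a quadratic condition

Let $T\subset\mathbb R^V$ be spanned by $\mathbf 1$ and the $D$ coordinate vectors of $p$. For a motion $z$ let
$$\mu_z:\mathbb R^D\to\mathbb R^V/T,\qquad \mu_z(c)=c\cdot z\bmod T,\quad\text{where }(c\cdot z)_v=c\cdot z_v .$$
It vanishes for trivial $z$. If $\mu_z=0$, then all coordinates of $z$ lie in $T$, so $z_v=Lp_v+b$ for some matrix $L$; modulo trivial motions we may remove the skew part of $L$ and $b$, so $z=Ap$ with $A$ symmetric.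

Let $z_1,z_2$ represent a basis of $\bar M$ and put $\mu_i=\mu_{z_i}$. Write $z_c=\alpha z_1+\beta z_2+\text{trivial}$ with $(\alpha,\beta)\ne0$. Then $\alpha\mu_1(c)+\beta\mu_2(c)=\mu_{z_c}(c)=0$. So **$\mu_1(c)$ and $\mu_2(c)$ are linearly dependent for every $c$**.

For $y\in\mathbb R^V$ and $w\in\mathbb R^D$ let $(y\otimes w)_v=y_vw$.

**Observation (8).** Suppose a motion $z=Ap+b+y\otimes w$ with $A$ symmetric and a vector $c\perp w$, $c\neq0$, satisfy $z_c=\kappa z+\text{trivial}$ with $\kappa\ne0$. Then $c^TAc=0$.

Indeed, $0=c\cdot z_c=c^T(\kappa A+A')p_v+\text{const}$ for all $v$, with $A'$ skew. As $p$ affinely spans, $c^T(\kappa A+A')=0$. Multiply by $c$ on the right; $c^TA'c=0$.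

### 8.4 Case I: some nonzero class of $\bar M$ has $\mu=0$

We need one lemma to exclude this case. (Compare Connelly 2005, Prop. 4.3.)

**Lemma 13.** If $J$ has minimum degree at least $D$ and $p:V(J)\to\mathbb R^D$ is generic, then $\{p_hp_h^T:h\in E(J)\}$ spans $\mathrm{Sym}(D)$, the space of symmetric $D\times D$ matrices. So no nonzero symmetric $A$ has $p_h^TAp_h=0$ for all $h\in E(J)$.

For $D=2$ and $J$ a triangle this says that a quadratic form in two variables vanishing on three distinct lines through $0$ is zero.

*Proof.* Spanning is the nonvanishing of some minor, an integer polynomial in the coordinates. So it suffices to find one $p$. Write $\mathrm{sym}(x,y)=xy^T+yx^T$. Choose vertices $v_1,\dots,v_D$, put $p_{v_i}=\tau^iu_i$, and fix the other points. The $u_i$ and the fixed points together are generic, and $\tau\to\infty$.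

**Selection.** Apart from $v_{i+1},\dots,v_D$, the vertex $v_i$ has at least $D-(D-i)=i$ neighbors. At most $i-1$ of them are among $v_1,\dots,v_{i-1}$, so we can select $i$ of them including a fixed one, at point $q_0$.

**Limits.** For a selected neighbor $x$ let $E_x=(\tau^iu_i-p_x)(\tau^iu_i-p_x)^T$, and let $E_{q_0}$ be this matrix for the neighbor at $q_0$. Then $\tau^{-2i}E_{q_0}\to u_iu_i^T$, and
$$E_{q_0}-E_x=\tau^i\,\mathrm{sym}(u_i,p_x-q_0)+q_0q_0^T-p_xp_x^T .$$
If $x$ is fixed, then $\tau^{-i}(E_{q_0}-E_x)\to\mathrm{sym}(u_i,p_x-q_0)$. If $x=v_j$ with $j<i$, then $p_x=\tau^ju_j$ and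
$$\tau^{-i-j}(E_{q_0}-E_x)=\mathrm{sym}(u_i,u_j-\tau^{-j}q_0)+\tau^{-i-j}q_0q_0^T-\tau^{j-i}u_ju_j^T\to\mathrm{sym}(u_i,u_j).$$

**The limits span.** So the limits contain a spanning set of $\mathrm{sym}(u_i,S_i)$, where $S_i$ is spanned by $u_i$ and $i-1$ vectors of the form $u_j$ ($j<i$, distinct) or $p_x-q_0$ (distinct fixed $x$). By genericity these $i$ vectors together with $u_{i+1},\dots,u_D$ are a basis: their determinant is a nonzero polynomial, as one sees by putting $q_0=0$ and the remaining points equal to the standard basis vectors. So $S_i+\langle u_{i+1},\dots,u_D\rangle=\mathbb R^D$. Let $\Lambda$ be the span of all limits. By descending induction on $i$, $\Lambda\supseteq\mathrm{sym}(u_i,\mathbb R^D)$: we have $\mathrm{sym}(u_i,S_i)\subseteq\Lambda$, and $\mathrm{sym}(u_i,u_k)=\mathrm{sym}(u_k,u_i)\in\Lambda$ for $k>i$ by induction. As the $u_i$ form a basis, $\Lambda=\mathrm{Sym}(D)$.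

Spanning is an open condition, so for large $\tau$ the matrices whose limits we took already span $\mathrm{Sym}(D)$. They are linear combinations of the $p_hp_h^T$. The last sentence of the lemma follows from $p_h^TAp_h=\operatorname{tr}(Ap_hp_h^T)$. $\square$

Now let the class of $z_1$ be nonzero with $\mu_1=0$. Modulo trivial motions $z_1=A_1p$ with $A_1$ symmetric, and $A_1\ne0$.

**Step 1: $\mu_2=0$.** Suppose $\mu_2\neq0$. For all $c$ outside a proper subspace $\mu_2(c)\ne0$. Writing $z_c=\alpha z_1+\beta z_2+\text{trivial}$, we get $\beta\mu_2(c)=\mu_{z_c}(c)=0$, so $\beta=0$ and $\alpha\neq0$. By (8) with $y=0$, $w=0$, $c^TA_1c=0$ for a dense set of $c$. So $A_1=0$, a contradiction.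

**Step 2: contradiction with Lemma 13.** So modulo trivial motions also $z_2=A_2p$ with $A_2$ symmetric, and $A_1,A_2$ are linearly independent because the classes are. The motion condition for $Ap$ on an edge $h$ is $p_h^TAp_h=0$. So $\{A\in\mathrm{Sym}(D):p_h^TAp_h=0\ \forall h\in E(H)\}$ has dimension at least $2$. For $G-e=H+f$ there is one more linear condition, so the analogous space has dimension at least $1$. But $G-e$ has minimum degree at least $D$, which contradicts Lemma 13.

### 8.5 Case II: $\mu$ is injective on $\bar M$

Now $\mu_1,\mu_2$ are linearly independent as maps, while $\mu_1(c),\mu_2(c)$ are dependent for each $c$.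

**Step 1: $\mu_i(c)=(w_i\cdot c)\,\bar y$ with one common $\bar y\ne0$ and $w_1,w_2$ independent.** First, $\mu_1$ has rank 1. Suppose its rank is at least $2$ and write $\mu_2(c)=\rho(c)\mu_1(c)$ when $\mu_1(c)\ne0$. If $\mu_1(c),\mu_1(c')$ are independent, then
$$\rho(c)\mu_1(c)+\rho(c')\mu_1(c')=\mu_2(c+c')=\rho(c+c')\big(\mu_1(c)+\mu_1(c')\big)$$
gives $\rho(c)=\rho(c')$. If they are parallel and nonzero, compare both with a third vector $c''$ for which $\mu_1(c'')$ is not parallel to them. So $\rho$ is constant on the dense set $\{\mu_1(c)\ne0\}$, and $\mu_2=\rho\mu_1$, a contradiction. The same applies to $\mu_2$. So $\mu_i(c)=(w_i\cdot c)\bar y_i$ with $w_i\neq0$, $\bar y_i\ne0$. Dependence at a $c$ with $w_1\cdot c\ne0\neq w_2\cdot c$ makes $\bar y_1,\bar y_2$ parallel. Rescaling $w_2$, we may take $\bar y_1=\bar y_2=\bar y$. Then $w_1,w_2$ are independent because $\mu_1,\mu_2$ are.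

**Step 2: the form of the motions.** Let $W=\langle w_1,w_2\rangle$, and let $y\in\mathbb R^V$ represent $\bar y$, so $y\notin T$. All coordinates of $z_i-y\otimes w_i$ lie in $T$, since $c\cdot(z_i-y\otimes w_i)=c\cdot z_i-(w_i\cdot c)y\in T$. So after changing $z_1,z_2$ by trivial motions, for $w=\alpha w_1+\beta w_2$ the motion $z_w=\alpha z_1+\beta z_2$ has the form
$$z_w=y\otimes w+A_wp+b_w$$
with $A_w$ symmetric and linear in $w$.

**Step 3: $A_w$ vanishes on $w^\perp$.** Let $w\in W\setminus0$, $c\perp w$, $c\notin W^\perp$. The class of $z_c$ is that of some $z_{w'}$, $w'\in W\setminus0$, and $0=\mu_{z_c}(c)=(w'\cdot c)\bar y$ gives $w'\cdot c=0$. The vectors of $W$ orthogonal to $c$ form a line, since $c\notin W^\perp$; it contains $w$ and $w'$. So $w'\parallel w$, and $z_c=\kappa z_w+\text{trivial}$ with $\kappa\ne0$. By (8), $c^TA_wc=0$. Such $c$ are dense in $w^\perp$, as $\dim W^\perp=D-2<D-1$. So the quadratic form of $A_w$ vanishes on $w^\perp$. Taking $w\cdot c$ as one linear coordinate, every monomial of the form contains it, and hence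
$$c^TA_wc=(w\cdot c)(\lambda_w\cdot c)\quad\text{for some }\lambda_w\in\mathbb R^D . \tag{9}$$

**Step 4: one $\lambda$ for both.** Put $\lambda_i=\lambda_{w_i}$. Let $t\ne0$ and $c\perp w_1+tw_2$, so $w_1\cdot c=-t\,w_2\cdot c$. By (9) for $w=w_1+tw_2$ and linearity,
$$0=c^TA_{w_1}c+t\,c^TA_{w_2}c=t(w_2\cdot c)\big((\lambda_2-\lambda_1)\cdot c\big).$$
On $(w_1+tw_2)^\perp$ the linear form $w_2\cdot c$ is not identically zero, so the other factor is, and $\lambda_2-\lambda_1\in\langle w_1+tw_2\rangle$. Take $t=1$ and $t=2$: two different lines. So $\lambda_1=\lambda_2=:\lambda$.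

**Step 5: few edge directions between level sets.** Put $\tilde y_v=y_v+\lambda\cdot p_v$. For $h=ab\in E(H)$ the motion condition for $z_{w_i}$ reads
$$0=(y_a-y_b)(w_i\cdot p_h)+p_h^TA_{w_i}p_h=(w_i\cdot p_h)(\tilde y_a-\tilde y_b),\qquad i=1,2 .$$
So every edge $h=ab$ of $H$ with $\tilde y_a\ne\tilde y_b$ has $p_h\in W^\perp$, a space of dimension $D-2$.

Since $y\notin T$, $\tilde y$ is not constant. Let $Y_0$ be a level set of $\tilde y$, let $Y_1=V\setminus Y_0\neq\emptyset$, and let $X$ be the set of edges of $G$ between $Y_0$ and $Y_1$. The *graphic rank* of an edge set is its rank in the cycle matroid, the size of a maximal forest. The edge vectors of a forest with $r$ edges depend on $p$ through a surjective linear map with rational coefficients, so for generic $p$ they span a space of dimension $\min(D,r)$. As the vectors $p_h$, $h\in X\cap E(H)$, lie in a space of dimension $D-2$, the set $X\cap E(H)$ has graphic rank at most $D-2$. Adding back at most the two edges $e,f$,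
$$X \text{ has graphic rank at most } D . \tag{10}$$

**Step 6: a cut of $G$ cannot be that small.** Let $Y$ be the smaller of $Y_0,Y_1$, and $k=|Y|\ge1$.

Suppose $k\le D$. Every vertex of $Y$ has degree at least $D+1$ in $G$ and at most $k-1$ neighbors in $Y$, so it is incident with at least $D+2-k\ge2$ edges of $X$. Let the components of $(V,X)$ meeting $Y$ have $k_i\ge1$ vertices in $Y$ and $t_i$ outside, $i=1,\dots,s$. Then $\sum k_i=k$, $s\ge1$, and $t_i\ge D+2-k$. The graphic rank of $X$ is at least
$$\sum_i(k_i+t_i-1)=k+\sum_i(t_i-1)\ge k+(D+1-k)=D+1,$$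
contradicting (10).

Suppose $k\ge D+1$. Both $Y_0$ and $Y_1$ have at least $D+1$ vertices, so $\mathcal R_D$-independence gives $|E(G[Y_i])|\le D|Y_i|-\binom{D+1}2$. Since $|E(G)|=Dn-\binom{D+1}2$, we get $|X|\ge\binom{D+1}2$. On the other hand, let the nontrivial components of $(V,X)$ have graphic ranks $r_i$, so $\sum r_i\le D$ by (10). A component of graphic rank $r_i$ has $r_i+1$ vertices and at most $\binom{r_i+1}2$ edges, with strict inequality if $r_i\ge2$, because $X$ is bipartite and so contains no triangle. Since $\binom{r+s+1}2-\binom{r+1}2-\binom{s+1}2=rs\ge0$,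
$$|X|\le\sum_i\binom{r_i+1}2\le\binom{D+1}2,$$
and the first inequality is strict if some $r_i\ge2$. If there is no such component, then $|X|=\sum r_i\le D<\binom{D+1}2$, as $D\ge2$. In all cases $|X|<\binom{D+1}2$, a contradiction.

So (6) is impossible in both cases, and Theorem 9 is proved. With it Theorem 5 is complete: for $|V|=d+2$ equality forces $G=K_{d+2}$. For $|V|\ge d+3$ an equality graph would be $D$-isostatic on at least $D+2$ vertices, and by Theorem 9 it could not be minimally $\mathcal R_d$-connected, so the inequality is strict. $\blacksquare$
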